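# Doubling of isoperimetric profiles, and plateaus that obstruct pairs of profiles

## 1. Isoperimetric profiles, the relation $\approx$, and three growth conditions

All functions in these notes are defined on $[1,+\infty)$ and take values in $(0,+\infty)$, unless another domain is given. Asymptotic statements are for $x\to+\infty$.

**Definition (comparison).** Write $f\preccurlyeq g$ if there is a constant $C>0$ with $f(x)=O(g(Cx))$. Write $f\approx g$ if $f\preccurlyeq g$ and $g\preccurlyeq f$.

*Example.* We have $2^x\approx 3^x$, because $3^x=2^{(\log_2 3)x}$, although $3^x/2^x\to\infty$. So $\approx$ allows a rescaling of the variable, and in general it is coarser than equality up to bounded factors.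

**Definition (isoperimetric profile).** Let $\Gamma$ be an infinite group with a finite generating set $S_\Gamma$. For real $x\ge1$,
$$j_{1,\Gamma}(x):=\sup_{A\subset\Gamma,\ A\ne\emptyset,\ |A|\le x}\frac{|A|}{|\partial A|},\qquad \partial A:=S_\Gamma A\,\Delta\,A .$$

*Example.* Take $\Gamma=\mathbb Z$ and $S=\{0,1,-1\}$. A finite nonempty $A$ has $\max A+1$ and $\min A-1$ in its boundary, so $|\partial A|\ge2$, with equality for intervals. Hence $j_{1,\mathbb Z}(x)=\lfloor x\rfloor/2$.

The profile measures how good a Følner set of size at most $x$ can be. We use the following fact: changing $S_\Gamma$ changes $j_{1,\Gamma}$ only up to bounded multiplicative constants. Hence the class of $j_{1,\Gamma}$ modulo $\approx$, and relations $j_{1,\Gamma}=o(j_{1,\Lambda})$, do not depend on generating sets.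

**Definition (growth conditions).** Let $f_\Gamma$ be non-decreasing, and let $f_\Lambda$ be continuous, strictly increasing and unbounded, so that $f_\Lambda^{-1}$ is defined on $[f_\Lambda(1),+\infty)$. Consider

- (H1) $f_\Gamma(x)=o(f_\Lambda(x))$;
- (H2) for every $C>0$, $f_\Gamma(Cx)=O(f_\Gamma(x))$;
- (H3) for every $C>0$, $f_\Gamma\circ f_\Lambda^{-1}(Cx)=O\big(f_\Gamma\circ f_\Lambda^{-1}(x)\big)$.

It is known that (H2) is invariant under $\approx$.

*Example where all three hold.* Take $f_\Gamma(x)=\sqrt x$ and $f_\Lambda(x)=x$. Then $f_\Gamma\circ f_\Lambda^{-1}(u)=\sqrt u$, and $\sqrt{Cu}=\sqrt C\sqrt u$.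

*Example where only (H3) fails.* Let $u_k=((k+1)!)^2$ for $k\ge 1$. Let $h$ be the continuous function that equals $1$ on $(0,u_1]$, multiplies by $k+1$ on $[u_k,u_k+\log(k+1)]$ in such a way that $\log h$ has slope $1$ there, and is constant on the rest. These intervals are disjoint, and $h(u_k)=k!$. Put $f_\Lambda(x)=1+\log x$ and $f_\Gamma(x)=h(1+\log x)$. On $[u_k,u_{k+1}]$ we have $h\le(k+1)!=\sqrt{u_k}\le\sqrt u$, which gives (H1). The function $\log h$ is $1$-Lipschitz, so $f_\Gamma(Cx)\le C f_\Gamma(x)$ for $C\ge1$, which gives (H2). But $f_\Gamma\circ f_\Lambda^{-1}=h$, and $h(2u_k)\ge(k+1)!=(k+1)h(u_k)$, so (H3) fails for $C=2$. The mechanism is that $f_\Lambda$ barely moves between $x=e^{u_k-1}$ and $y=e^{2u_k-1}$, while $f_\Gamma$ grows by an unbounded factor there.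

**Definition (admissible pair).** Let $\Gamma,\Lambda$ be infinite finitely generated groups. A pair $(f_\Gamma,f_\Lambda)$ as above is *admissible* for $(\Gamma,\Lambda)$ if $f_\Gamma\approx j_{1,\Gamma}$, $f_\Lambda\approx j_{1,\Lambda}$, and (H1), (H2), (H3) hold.

*Example.* In Section 3 we check that $j_{1,\mathbb Z^2}(x)$ and $\sqrt x$ agree up to bounded factors. So $(\sqrt x,\,x)$ is admissible for $(\mathbb Z^2,\mathbb Z)$.

**Definition ((locally finite)-by-$\mathbb Z$).** A group is locally finite if its finitely generated subgroups are finite. It is (locally finite)-by-$\mathbb Z$ if it has a locally finite normal subgroup with quotient $\mathbb Z$.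

*Example.* Let $G$ be a finite group. In $(\bigoplus_{\mathbb Z}G)\rtimes\langle\tau\rangle$, where $\tau$ shifts coordinates, finitely many elements of $\bigoplus_{\mathbb Z}G$ are supported on finitely many sites and hence generate a finite group. So this group is (locally finite)-by-$\mathbb Z$. Such groups are amenable, as extensions of a locally finite group by $\mathbb Z$.

## 2. Is every profile doubling, and does every gap between profiles carry an admissible pair?

The assumptions above are those of Theorem A in Corentin Correia, "On the absence of quantitatively critical measure equivalence couplings", arXiv:2411.07689 (2024). That theorem asserts that an admissible pair excludes a $(f_\Gamma\circ f_\Lambda^{-1},L^0)$-integrable measure equivalence coupling from $\Gamma$ to $\Lambda$. We do not need this conclusion. We ask how restrictive the assumptions are.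

(a) Is it true that for every infinite finitely generated group $\Gamma$ and every $C>0$, $j_{1,\Gamma}(Cx)=O(j_{1,\Gamma}(x))$?

(b) Let $\Gamma,\Lambda$ be infinite finitely generated groups with $j_{1,\Gamma}=o(j_{1,\Lambda})$. Does an admissible pair always exist?

The answer to (a) is yes (Theorem 3), and in the sharp form $j_{1,\Gamma}(\lambda x)\le K\lambda\,j_{1,\Gamma}(x)$ for all $x,\lambda\ge1$ (Theorem 5). The answer to (b) is no: there are counterexamples in which both groups are (locally finite)-by-$\mathbb Z$ (Theorem 10). Theorem 6 characterizes exactly when an admissible pair exists, Corollary 7 gives a range where one always does, and Theorem 11 shows that strengthening (H1) does not help.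

From now on we write $j_\Gamma$ for $j_{1,\Gamma}$. It is non-decreasing by definition.

## 3. Bounded and power-law profiles by hand

*The groups $\mathbb Z^d$.* Take $S=\{0,\pm e_1,\dots,\pm e_d\}$. Let $A$ be finite and nonempty, and let $\pi_i$ be the projection along $e_i$. Each line parallel to $e_i$ that meets $A$ contains at least two points of $\partial A$, one beyond each extreme point of $A$ on the line. So $|\partial A|\ge2|\pi_i(A)|$ for each $i$. The Loomis–Whitney inequality $|A|^{d-1}\le\prod_i|\pi_i(A)|$ gives $|A|^{d-1}\le(|\partial A|/2)^d$, that is, $|A|/|\partial A|\le\frac12|A|^{1/d}$. Conversely, a cube of side $m=\lfloor x^{1/d}\rfloor$ has $|A|/|\partial A|=m^d/(2dm^{d-1})=m/(2d)$. Hence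
$$\tfrac1{4d}\,x^{1/d}\le j_{\mathbb Z^d}(x)\le\tfrac12\,x^{1/d}. \tag{1}$$
Here (a) is clear, and power functions serve as admissible pairs for $(\mathbb Z^d,\mathbb Z^{d'})$ with $d>d'$.

*A bounded profile.* Let $W=\mathbb Z/2*\mathbb Z/3=\langle\alpha,\beta\mid\alpha^2=\beta^3=1\rangle\cong PSL_2(\mathbb Z)$. This group will be a building block later.

**Lemma 1.** There is $c_0>0$ (in fact $c_0=\frac14$ works) with
$$|\alpha E\setminus E|+|\beta E\setminus E|\ge c_0|E|\qquad\text{for every finite }E\subset W. \tag{2}$$

*Proof.* Let $E\neq\emptyset$. Form a bipartite graph whose vertices are the cosets $\langle\alpha\rangle x$ and the cosets $\langle\beta\rangle x$. Each $x\in W$ is an edge joining $\langle\alpha\rangle x$ to $\langle\beta\rangle x$. A cycle would be a cyclic sequence of edges, each obtained from the previous one by left multiplication alternately by $\alpha$ and by $\beta^{\pm1}$. This would be a nonempty alternating word equal to $1$ in $W$, which the normal form theorem for free products excludes. So the graph is a forest, and the $|E|$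 edges in $E$ touch at least $|E|+1$ vertices.

Let $p$ be the number of $\alpha$-cosets that meet $E$ in one point, and let $r_1,r_2$ be the numbers of $\beta$-cosets that meet $E$ in one and in two points. The number of $\alpha$-cosets touched is $\frac12(|E|+p)$. If $r_3$ counts the $\beta$-cosets contained in $E$, then $|E|=r_1+2r_2+3r_3$, so the number of $\beta$-cosets touched is $r_1+r_2+r_3=\frac13|E|+\frac23r_1+\frac13r_2$. Therefore
$$\tfrac56|E|+\tfrac12p+\tfrac23r_1+\tfrac13r_2>|E| .$$
Each $\alpha$-coset meeting $E$ in one point contributes exactly one point to $\alpha E\setminus E$, so $|\alpha E\setminus E|=p$. A $\beta$-coset meeting $E$ in $\{x\}$ or in $\{x,\beta x\}$ contributes exactly one point to $\beta E\setminus E$, so $|\beta E\setminus E|=r_1+r_2$. Thus $\frac23\big(|\alpha E\setminus E|+|\beta E\setminus E|\big)>\frac16|E|$, which is (2) with $c_0=\frac14$. $\square$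

By Følner's criterion, (2) says that $W$ is non-amenable. It shows that $j_W$ is bounded. When $j_\Gamma$ is bounded, (a) is trivial, and the choice $f_\Gamma=1$ makes (H2) and (H3) automatic.

*What monotonicity alone does not give.* Let $\phi(x)=k!$ for $k!\le x<(k+1)!$. Then $\phi$ is non-decreasing and $\phi(x)\le x$. But at $x=(k+1)!-1$ we have $\phi(x)=k!$ and $\phi(2x)\ge(k+1)!$, so $\phi$ is not doubling. A proof of (a) must therefore use the group.

## 4. A perimeter that is additive over generators

We fix the normalization used below. Generating sets $S$ are finite, symmetric and contain $e$, so that $\partial A=SA\setminus A$. This is allowed by the independence of $S$. Since $\Gamma$ is infinite, no finite nonempty $A$ satisfies $SA=A$. Hence $|\partial A|\ge1$ and $j_\Gamma(x)\le x<\infty$. Also $j_\Gamma(x)\ge j_\Gamma(1)>0$.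

Put
$$P(A)=\sum_{s\in S}|sA\setminus A|,\qquad J(x)=\sup_{0<|A|\le x}\frac{|A|}{P(A)} .$$
A point of $\partial A$ lies in at least one and at most $|S|$ of the sets $sA\setminus A$, so $|\partial A|\le P(A)\le|S||\partial A|$ and
$$J\le j_\Gamma\le|S|\,J . \tag{3}$$
The boundary is taken on the left, so right translations preserve it: $P(Ag)=P(A)$. For finite $X,Y\subset\Gamma$,
$$\sum_{g\in\Gamma}|X\cap Yg|=|X||Y|, \tag{4}$$
because each pair $(x,y)\in X\times Y$ satisfies $x=yg$ for exactly one $g$.

## 5. Halving a Følner set by right translates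

Suppose $|A|=N$ and $P(A)/N=\varepsilon$. To prove doubling, we want a set $B$ with $|B|\le N/2$ whose ratio $P(B)/|B|$ is at most a constant times $\varepsilon$. An arbitrary half will not do. In $\mathbb Z$, the half $\{2,4,\dots,2n\}$ of $\{1,\dots,2n\}$ has $n+1$ boundary points.

A sensible first approach is to use the sets $A\cap Ag$. Right translates have the same perimeter as $A$, and by averaging over $g$ with (4) we will see that the intersections have ratio at most $2\varepsilon$ on average. It stops at one point: nothing forces $A\cap Ag$ to be small. If $A=H$ is a finite subgroup, each $A\cap Ag$ is either $A$ or empty, and we gain nothing. The way past this is to show that, if translates and their differences all fail, then $A$ is nearly contained in a coset of a finite subgroup. In an infinite group such an $A$ has large perimeter, because some generator moves the coset off itself.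

**Proposition 2.** Let $A\subset\Gamma$ be finite with $N=|A|\ge2$ and $\varepsilon=P(A)/N$. There is a nonempty $B$ with $|B|\le N/2$ and $P(B)/|B|\le\max(8,2|S|)\,\varepsilon$.

*Proof.*

**Step 1: perimeters of intersections and differences.** For finite $A,D$ and $s\in S$,
$$s(A\cap D)\setminus(A\cap D)\subset\big((sA\setminus A)\cap sD\big)\cup\big((sD\setminus D)\cap sA\big), \tag{5}$$
since a point of $sA\cap sD$ outside $A\cap D$ misses $A$ or misses $D$. Next,
$$s(A\setminus D)\setminus(A\setminus D)\subset(sA\setminus A)\cup(D\setminus sD).$$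
Indeed, a point of $sA\setminus sD$ outside $A\setminus D$ is either not in $A$ or is in $D$. As $|D\setminus sD|=|sD\setminus D|$, summing over $s$ gives
$$P(A\setminus D)\le P(A)+P(D). \tag{6}$$

**Step 2: averaging over translates.** Apply (5) with $D=Ag$, where $sD\setminus D=(sA\setminus A)g$. Sum over $g$ with (4), and then over $s$:
$$\sum_gP(A\cap Ag)\le\sum_{s}2N|sA\setminus A|=2\varepsilon N^2,\qquad\sum_g|A\cap Ag|=N^2 .$$
Let $G_1=\{g:0<|A\cap Ag|\le N/2\}$, $G_2=\{g:|A\cap Ag|>N/2\}$, and $m_i=\sum_{g\in G_i}|A\cap Ag|$. Then $m_1+m_2=N^2$.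

**Step 3: small intersections carry a fair share.** Suppose $m_1\ge N^2/4$. Then $\sum_{g\in G_1}P(A\cap Ag)\le2\varepsilon N^2\le8\varepsilon\sum_{g\in G_1}|A\cap Ag|$. So some $g\in G_1$ has $P(A\cap Ag)\le8\varepsilon|A\cap Ag|$, and we take $B=A\cap Ag$.

**Step 4: a difference of medium size.** Suppose some $g\in G_2$ has $|A\setminus Ag|\ge N/4$. Take $B=A\setminus Ag$. Then $N/4\le|B|<N/2$, and (6) gives $P(B)\le P(A)+P(Ag)=2\varepsilon N\le8\varepsilon|B|$.

**Step 5: the remaining case is a finite subgroup.** Otherwise $m_2>\frac34N^2$, and $|A\setminus Ag|<N/4$ for all $g\in G_2$. We check that $H:=G_2$ is a finite subgroup. It contains $e$, and it is finite because $\sum_g|A\cap Ag|$ is finite. It is closed under inverses because $|A\cap Ag^{-1}|=|Ag\cap A|$. If $g,h\in G_2$, then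
$$|A\setminus Agh|\le|A\setminus Ah|+|Ah\setminus Agh|=|A\setminus Ah|+|A\setminus Ag|<N/2,$$
so $|A\cap Agh|>N/2$ and $gh\in G_2$. Now $m_2$ counts the pairs $(a,a')\in A^2$ with $a\in a'H$, so
$$\tfrac34N^2<m_2=\sum_{xH}|A\cap xH|^2\le N\max_{xH}|A\cap xH| .$$
Hence some coset satisfies $|A\cap xH|>\frac34N$.

Since $\Gamma$ is infinite, $\Gamma/H$ has more than one element, and $\Gamma$ acts on it transitively. As $S$ generates $\Gamma$, some $s\in S$ has $sxH\ne xH$, so $sxH\cap xH=\emptyset$. Then $s(A\cap xH)\subset sxH$ has more than $\frac34N$ points, while $|A\cap sxH|<\frac14N$. So $|sA\setminus A|>\frac N2$ and $\varepsilon>\frac12$. Take $B=\{e\}$. Then $|B|=1\le N/2$ and $P(B)/|B|\le|S|\le2|S|\varepsilon$. $\square$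

**Theorem 3 (answer to (a): yes).** Let $\Gamma$ be an infinite finitely generated group. Then $J(x)\le\max(8,2|S|)\,J(x/2)$ for all $x\ge2$. Consequently $j_\Gamma(Cx)=O(j_\Gamma(x))$ for every $C>0$.

*Proof.* Let $\kappa=\max(8,2|S|)$ and $0<|A|\le x$. If $|A|=1$, then $|A|\le x/2$ and $|A|/P(A)\le J(x/2)$. If $|A|\ge2$, Proposition 2 gives $B$ with $|B|\le x/2$ and $|A|/P(A)\le\kappa|B|/P(B)\le\kappa J(x/2)$. This is the first claim. If $C\le1$, the second claim is monotonicity. If $1<C\le2^n$, iteration and (3) give $j_\Gamma(Cx)\le|S|J(2^nx)\le|S|\kappa^nJ(x)\le|S|\kappa^nj_\Gamma(x)$. $\square$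

For profiles, then, the rescaling of the variable permitted by $\approx$ gives nothing extra.

**Corollary 4.** If $f\approx j_\Gamma$, there is $D\ge1$ with $D^{-1}j_\Gamma(x)\le f(x)\le D\,j_\Gamma(x)$ for all large $x$.

*Proof.* For some $C>0$, $f(x)=O(j_\Gamma(Cx))=O(j_\Gamma(x))$ by Theorem 3. Conversely, there are $C,K'>0$ with $j_\Gamma(x)\le K'f(Cx)$ for $x\ge x_0$. Put $z=Cx$. For large $z$, $f(z)\ge j_\Gamma(z/C)/K'$. If $C\le1$, then $j_\Gamma(z/C)\ge j_\Gamma(z)$. If $C>1$, Theorem 3 gives $j_\Gamma(z)=j_\Gamma(C\cdot z/C)=O(j_\Gamma(z/C))$. In both cases $f(z)\ge c\,j_\Gamma(z)$ for some $c>0$ and all large $z$. $\square$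

## 6. Linear doubling from random intersections

Iterating Theorem 3 gives $J(\lambda x)\le\kappa\,\lambda^{\log_2\kappa}J(x)$ with $\kappa\ge8$, so the exponent is at least $3$. The constant is lost once per halving, and the losses multiply. To reach exponent $1$ we pass from size $N$ to size about $N/k$ in one move, by intersecting $k+1$ translates at once. Boundaries then add, for a total ratio of order $k\varepsilon$.

*The interval in $\mathbb Z$.* Let $A=\{1,\dots,N\}$, let $\alpha_0,\dots,\alpha_k$ be independent and uniform in $A$, and put $a=\alpha_0$, $g_l=a-\alpha_l$. The translates $A+g_l$ are intervals containing $a$, and $A+g_0=A$. Their intersection $B$ is an interval with $N+\min_l\alpha_l-\max_l\alpha_l$ points. We have $\mathbb E\min_l\alpha_l=\sum_{i=1}^N(i/N)^{k+1}\le\frac N{k+2}+1$, and $N+1-\max_l\alpha_l$ has the same law as $\min_l\alpha_l$. So $\mathbb E|B|=2\,\mathbb E\min_l\alpha_l-1\le\frac{2N}{k+2}+1$, while the perimeter of $B$ is that of any interval. This is the behavior we want in general.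

**Theorem 5.** For every infinite finitely generated $\Gamma$ there is $K$, depending only on $|S|$, with
$$j_\Gamma(\lambda x)\le K\lambda\,j_\Gamma(x)\qquad(x\ge1,\ \lambda\ge1).$$
The linear dependence on $\lambda$ is optimal, since $j_{\mathbb Z}(x)\asymp x$. Consequently $j_\Gamma$ lies within a bounded multiplicative factor of a non-decreasing concave function on $[1,\infty)$.

*Proof.* Let $A$ be finite and nonempty, $N=|A|$ and $\varepsilon=P(A)/N>0$.

**Step 1: few elements almost stabilize $A$.** This step will bound the size of the random intersection. For $u\ge0$ let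
$$V_u=\{c\in\Gamma:|cA\setminus A|\le uN\}.$$
We claim
$$|V_u|\le24uN\qquad\text{if }\varepsilon\le u\le\tfrac12. \tag{7}$$
Some lower bound on $u$ is needed: if $A$ is a finite subgroup, every $V_u$ contains $A$. The condition $u\ge\varepsilon$ gives $S\subset V_u$, since $|sA\setminus A|\le P(A)=\varepsilon N$. This lets us use the infinitude of $\Gamma$.

The set $V_u$ contains $e$, and it is symmetric because $|c^{-1}A\setminus A|=|A\setminus cA|=|cA\setminus A|$. Also $V_uV_v\subset V_{u+v}$, because $|cdA\setminus A|\le|cdA\setminus cA|+|cA\setminus A|=|dA\setminus A|+|cA\setminus A|$. Since $\sum_c|A\cap cA|=N^2$, and each $c\in V_{1/2}$ contributes at least $N/2$, we get $|V_{1/2}|\le2N$.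

Write $V=V_u$, which is finite because $V\subset V_{1/2}$. If $V^m=V^{m+1}$ for some $m\ge0$ (with $V^0=\{e\}$), then $V^m=\bigcup_nV^n=\Gamma$, since $V\supset S$. This is impossible because $V^m$ is finite. So $V^m\ne V^{m+1}$ for all $m$. Let $l\ge0$ be maximal with $(3l+1)u\le\frac12$. Put $x_0=e$ and choose $x_i\in V^{3i}\setminus V^{3i-1}$ for $1\le i\le l$. The sets $x_iV$ lie in $V^{3l+1}\subset V_{(3l+1)u}\subset V_{1/2}$. They are pairwise disjoint: if $x_iv=x_mv'$ with $i<m$ and $v,v'\in V$, then $x_m=x_iv(v')^{-1}\in V^{3i+2}\subset V^{3m-1}$, a contradiction. Hence $(l+1)|V|\le2N$.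

It remains to check $l+1\ge\frac1{12u}$. By maximality $3l+4>\frac1{2u}$. If $u\le\frac14$, then $l+1>\frac13\big(\frac1{2u}-1\big)\ge\frac1{12u}$, since $1\le\frac1{4u}$. If $u\ge\frac14$, then $l+1\ge1\ge\frac1{12u}$. This proves (7).

**Step 2: a random intersection.** The aim is the following claim. If $\varepsilon\le\frac12$ and $k\ge1$ is an integer with $k\varepsilon\le1$, there is a nonempty $B\subset A$ with
$$|B|\le\frac{186N}k,\qquad\frac{P(B)}{|B|}\le3(k+1)\varepsilon. \tag{8}$$

Choose $a\in A$ uniformly. Then choose $g_1,\dots,g_k$ independently and uniformly in $A^{-1}a$, a set with $N$ elements. Put $g_0=e$ and $B=\bigcap_{l=0}^kAg_l$. Since $g_l\in A^{-1}a$ if and only if $a\in Ag_l$, we have $a\in B$. A given tuple $(g_1,\dots,g_k)$ occurs together with a given $a$ with probability $N^{-1}N^{-k}$ if $a\in B$, and with probability $0$ otherwise. Hence the tuple has probability $|B|/N^{k+1}$. This size bias will cancel the denominator of $P(B)/|B|$.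

*Boundary.* Let $s\in S$. A point of $sB\setminus B$ lies in all $sAg_m$ and misses some $Ag_l$, so
$$sB\setminus B\subset\bigcup_{l=0}^k\Big((sA\setminus A)g_l\cap\bigcap_{m\ne l}sAg_m\Big).$$
For each $l$,
$$\sum_{(g_1,\dots,g_k)\in\Gamma^k}\Big|(sA\setminus A)g_l\cap\bigcap_{m\ne l}sAg_m\Big|=|sA\setminus A|\,N^k .$$
To see this, count a point $y$ of the set first. If $l=0$, there are $|sA\setminus A|$ choices of $y\in sA\setminus A$, and then each $g_m\in(sA)^{-1}y$ has $N$ choices. If $l\ge1$, there are $N$ choices of $y\in sA$, then $|sA\setminus A|$ choices of $g_l\in(sA\setminus A)^{-1}y$, and $N$ choices of each of the other $k-1$ elements. Summing over $l$ and $s$,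
$$\mathbb E\frac{P(B)}{|B|}=\sum_{B\ne\emptyset}\frac{|B|}{N^{k+1}}\cdot\frac{P(B)}{|B|}\le N^{-k-1}(k+1)P(A)N^k=(k+1)\varepsilon .$$

*Size.* Put $p(c)=|A\cap cA|/N$. For $b\in A$ we have $b\in Ag_l$ if and only if $g_l\in A^{-1}b$. The set $A^{-1}a\cap A^{-1}b$ corresponds to pairs $\alpha,\alpha'\in A$ with $\alpha^{-1}a=\alpha'^{-1}b$, that is, $\alpha=ab^{-1}\alpha'$. So it has $|A\cap ab^{-1}A|$ elements, and $\mathbb P(b\in B\mid a)=p(ab^{-1})^k$. For fixed $a$ the map $b\mapsto ab^{-1}$ is injective, hence
$$\mathbb E|B|\le\sum_{c\in\Gamma}p(c)^k .$$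
Let $u(c)=1-p(c)=|cA\setminus A|/N$. We split the sum by the value of $u(c)$.

The terms with $u(c)>\frac12$ have $p(c)<\frac12$. They contribute at most $2^{-(k-1)}\sum_cp(c)=2^{-(k-1)}N\le N/k$.

Consider next, for $i\ge1$, the elements $c$ with $u(c)\le\frac12$ and $\frac{i-1}k\le u(c)<\frac ik$. They lie in $V_{\min(i/k,1/2)}$. Here $\min(i/k,\frac12)\ge\varepsilon$, because $\frac ik\ge\frac1k\ge\varepsilon$ and $\frac12\ge\varepsilon$. So by (7) there are at most $24iN/k$ of them. For each, $p(c)^k\le\big(1-\frac{i-1}k\big)^k\le e^{-(i-1)}$. In total these terms contribute at most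
$$\frac{24N}k\sum_{i\ge1}i\,e^{-(i-1)}=\frac{24}{(1-1/e)^2}\cdot\frac Nk\le61\,\frac Nk .$$

Thus $\mathbb E|B|\le62N/k$. By Markov's inequality each of the events $|B|>186N/k$ and $P(B)/|B|>3(k+1)\varepsilon$ has probability at most $\frac13$. So some outcome avoids both, and (8) is proved.

**Step 3: from (8) to the inequality.** Let $x,\lambda\ge1$ and $|A|=N\le\lambda x$. If $N\le x$, then $|A|/P(A)\le J(x)$. If $N>x$, put $k=\lceil186N/x\rceil$. Then $187\le k\le186\lambda+1\le187\lambda$ and $k+1\le188\lambda$.

If $\varepsilon\le\frac12$ and $k\varepsilon\le1$, then (8) gives $B$ with $|B|\le186N/k\le x$ and $P(B)/|B|\le564\lambda\varepsilon$. So $|A|/P(A)=1/\varepsilon\le564\lambda J(x)$. Otherwise $k\varepsilon>1$ (if $\varepsilon>\frac12$ this is automatic, as $k\ge187$), so $187\lambda\varepsilon>1$. Then $B=\{e\}$ has $P(B)/|B|\le|S|\le187|S|\lambda\varepsilon$, and $1/\varepsilon\le187|S|\lambda J(x)$.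

In all cases $J(\lambda x)\le564|S|\lambda J(x)$. By (3) the inequality of the theorem holds with $K=564|S|^2$. It is optimal in $\lambda$, since $j_{\mathbb Z}(x)=\lfloor x\rfloor/2$.

**Step 4: the concave comparison.** For all $t,x\ge1$,
$$j_\Gamma(t)\le\Big(1+K\frac tx\Big)j_\Gamma(x).$$
This is monotonicity if $t\le x$, and the inequality just proved with $\lambda=t/x$ if $t\ge x$. The right side is affine in $t$, so the least concave majorant $\hat\jmath$ of $j_\Gamma$ on $[1,\infty)$ is finite. Evaluating at $t=x$ gives $j_\Gamma(x)\le\hat\jmath(x)\le(1+K)j_\Gamma(x)$. A positive concave function on $[1,\infty)$ is non-decreasing, since a strict decrease somewhere would force it to $-\infty$. $\square$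

## 7. Admissible pairs and plateaus of $j_\Lambda$

We turn to (b). The natural first approach is to take $f_\Gamma=j_\Gamma$ and to take for $f_\Lambda$ a continuous, strictly increasing version of $j_\Lambda$. Then (H1) is the hypothesis and (H2) is Theorem 3. The trouble is (H3). It asks that when $j_\Lambda$ grows by a bounded factor from $x$ to $y$, so does $j_\Gamma$. If $j_\Lambda$ has long plateaus, nothing in $j_\Gamma=o(j_\Lambda)$ seems to guarantee this, as in the second example after (H1)–(H3). By Corollary 4 a cleverer choice of functions cannot help. The next theorem makes this exact.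

**Theorem 6 (criterion).** Let $\Gamma,\Lambda$ be infinite finitely generated groups with $j_\Gamma=o(j_\Lambda)$. An admissible pair exists if and only if

$(\ast)$ for every $C\ge1$ there is $K_C$ such that for all $1\le x\le y$: $\ j_\Lambda(y)\le C\,j_\Lambda(x)\ \Rightarrow\ j_\Gamma(y)\le K_C\,j_\Gamma(x)$.

*Proof.* Since $j_\Gamma\ge j_\Gamma(1)>0$ and $j_\Gamma=o(j_\Lambda)$, we have $j_\Lambda\to\infty$.

**Step 1: necessity.** Let $(f_\Gamma,f_\Lambda)$ be admissible, let $C\ge1$, and let $x\le y$ satisfy $j_\Lambda(y)\le Cj_\Lambda(x)$. By Corollary 4 there are $C'\ge1$ and $x_0$, depending only on $C$ and the pair, such that $f_\Lambda(y)\le C'f_\Lambda(x)$ whenever $x\ge x_0$. Put $u=f_\Lambda(x)$. Then $y\le f_\Lambda^{-1}(C'u)$. As $f_\Gamma$ is non-decreasing, (H3) gives, after enlarging $x_0$ if necessary,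
$$f_\Gamma(y)\le f_\Gamma\circ f_\Lambda^{-1}(C'u)=O\big(f_\Gamma\circ f_\Lambda^{-1}(u)\big)=O(f_\Gamma(x)).$$
By Corollary 4 again, $j_\Gamma(y)=O(j_\Gamma(x))$ uniformly for $x\ge x_0$. If $x\le x_0$, then $j_\Lambda(y)\le Cj_\Lambda(x_0)$. This bounds $y$, since $j_\Lambda\to\infty$, and hence bounds $j_\Gamma(y)/j_\Gamma(x)\le j_\Gamma(y)/j_\Gamma(1)$.

**Step 2: sufficiency.** Let $f_\Gamma=j_\Gamma$. Let $g$ be the function with $g(2^n)=j_\Lambda(2^n)$ for $n\ge0$ that is affine on each $[2^n,2^{n+1}]$, and let $f_\Lambda(x)=(2-\frac1x)g(x)$. On $[2^n,2^{n+1}]$ both $g$ and $j_\Lambda$ lie between $j_\Lambda(2^n)$ and $j_\Lambda(2^{n+1})$, whose quotient is bounded by Theorem 3 and (3). So $g$ lies between constant multiples of $j_\Lambda$ on $[1,\infty)$, and since $g\le f_\Lambda\le2g$, so does $f_\Lambda$. The function $f_\Lambda$ is continuous and unbounded. It is strictly increasing, because $2-\frac1x$ is positive and strictly increasing and $g$ is positive and non-decreasing.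

(H1) holds since $j_\Gamma=o(j_\Lambda)$, and (H2) is Theorem 3. For (H3) with $C\le1$, use monotonicity. For $C>1$, let $x=f_\Lambda^{-1}(u)$ and $y=f_\Lambda^{-1}(Cu)\ge x$. Then $f_\Lambda(y)=Cf_\Lambda(x)$, so $j_\Lambda(y)\le C''j_\Lambda(x)$ with $C''\ge1$ independent of $u$. By $(\ast)$, $f_\Gamma(y)\le K_{C''}f_\Gamma(x)$, which is (H3). $\square$

**Corollary 7 (a positive range).** Suppose there are $c,\theta>0$ with $j_\Lambda(\lambda x)\ge c\lambda^\theta j_\Lambda(x)$ for all $x,\lambda\ge1$; for example $\Lambda=\mathbb Z^d$, where $j_\Lambda(x)\asymp x^{1/d}$. Then for every $\Gamma$ with $j_\Gamma=o(j_\Lambda)$ there is an admissible pair.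

*Proof.* Let $x\le y$ and $j_\Lambda(y)\le Cj_\Lambda(x)$. With $\lambda=y/x$ we get $c(y/x)^\theta\le C$, so $y\le(C/c)^{1/\theta}x$. Theorem 5 gives $j_\Gamma(y)\le K(C/c)^{1/\theta}j_\Gamma(x)$, so $(\ast)$ holds. For $\mathbb Z^d$ the hypothesis follows from (1), with $\theta=1/d$ and $c=\frac1{2d}$. $\square$

So a counterexample to (b) needs a group $\Lambda$ whose profile is nearly constant on very long intervals, and a group $\Gamma$ whose profile grows a lot inside those intervals while staying far below $j_\Lambda$.

## 8. Groups whose profile is flat on long intervals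

We build a group $\Delta$ with $\frac12k_s\le j_\Delta\le C_0k_s$ on $[V_s,R_s]$, where $R_s$ can be chosen as large as we like *after* $V_s$ is known. The idea is to place two kinds of lamps, of orders $2$ and $3$, at distance $k_i$ from each other in the $i$-th coordinate. A window of fewer than $k_s$ consecutive shifts does not bring the two kinds together in any coordinate $i\ge s$. They commute there, and we get a Følner set of ratio $k_s/2$ whose size does not depend on the later coordinates. Shifting by exactly $k_s$ brings them to the same site in coordinate $s$, where they generate a finite group that looks like the non-amenable group $W$ up to scale $R_s$. This prevents any better ratio up to size $R_s$.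

Recall that a group is residually finite if each nontrivial element survives in some finite quotient. The group $W\cong PSL_2(\mathbb Z)$ is residually finite: an integer matrix other than $\pm I$ remains different from $\pm I$ modulo all large $n$. Given $R$, there are finitely many nontrivial elements of $W$ of length at most $2R+2$ in the letters $\alpha,\beta^{\pm1}$. The map to the product of finite quotients detecting each of them, restricted to its image, is a finite quotient whose kernel contains none of them.

**Definition (the group $\Delta$).** The data are integers $1\le k_1<k_2<\cdots$, integers $R_i\ge1$, and finite quotients $q_i:W\to G_i$ such that no nontrivial element of length at most $2R_i+2$ lies in $\ker q_i$. Write $\alpha_i=q_i(\alpha)$ and $\beta_i=q_i(\beta)$. Let $M_i=(\bigoplus_{\mathbb Z}G_i)\rtimes\langle\tau\rangle$. Let $\delta_y(g)\in\bigoplus_{\mathbb Z}G_i$ have value $g$ at site $y$ and be trivial elsewhere, with $\tau\delta_y(g)\tau^{-1}=\delta_{y+1}(g)$. Let $\Delta\subset\prod_iM_i$ be generated by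
$$\tau=(\tau)_i,\qquad a=(\delta_0(\alpha_i))_i,\qquad b=(\delta_{k_i}(\beta_i))_i,$$
with generating set $S=\{e,a,b,b^{-1},\tau,\tau^{-1}\}$.

We have $a^2=b^3=1$, so $S$ is symmetric. The $\tau$-exponent is a homomorphism $\Delta\to\mathbb Z$ with $\tau\mapsto1$, so $\Delta$ is infinite. Put $a_z=\tau^za\tau^{-z}$ and $b_z=\tau^zb\tau^{-z}$. In coordinate $i$ these are $\delta_z(\alpha_i)$ and $\delta_{z+k_i}(\beta_i)$.

*Example.* If $k_i=3$, then in coordinate $i$ the elements $a_0,a_1,a_2$ sit at sites $0,1,2$ and $b_0,b_1,b_2$ at sites $3,4,5$, so all six commute there. But $a_3$ and $b_0$ both sit at site $3$, and there they generate a copy of $G_i$.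

**Lemma 8.** Let $V_s:=k_s\,6^{k_s}\prod_{i<s}|G_i|^{2k_s}$, which depends only on $k_s$ and on $G_i$ for $i<s$. Then $j_\Delta(x)\ge k_s/2$ for $x\ge V_s$.

*Proof.* Let $n=k_s-1$ and $L=\langle a_z,b_z:0\le z\le n\rangle$.

**Step 1: $L$ is finite.** Let $i<s$. Then $k_i\le n$, and the $i$-th coordinate of an element of $L$ is a function supported in $[0,n+k_i]\subset[0,2n]$. There are at most $|G_i|^{2n+1}\le|G_i|^{2k_s}$ such functions. Let $i\ge s$. Then $k_i>n$, so the sites $0,\dots,n$ of the $a_z$ and the sites $k_i,\dots,k_i+n$ of the $b_z$ are all distinct. Hence the projections of the $a_z,b_z$ $(0\le z\le n)$ to $\prod_{i\ge s}M_i$ commute. The projection of $L$ there is a quotient of $(\mathbb Z/2)^{n+1}\times(\mathbb Z/3)^{n+1}$, with at most $6^{k_s}$ elements. So $|L|\le6^{k_s}\prod_{i<s}|G_i|^{2k_s}$.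

**Step 2: a Følner set.** Put $F=\bigsqcup_{z=0}^n\tau^{-z}L$. The union is disjoint because the $\tau$-exponents differ. Then $|F|=k_s|L|\le V_s$. For $0\le z\le n$ we have $a\tau^{-z}L=\tau^{-z}a_zL=\tau^{-z}L$, and likewise for $b^{\pm1}$, so $aF=b^{\pm1}F=F$. Moreover $\tau F\setminus F=\tau L$ and $\tau^{-1}F\setminus F=\tau^{-n-1}L$. Hence $|F|/|\partial F|=(n+1)|L|/(2|L|)=k_s/2$. $\square$

The simplest instance is $s=1$, $k_1=1$. Then $L=\langle a,b\rangle$ is abelian of order at most $6$, $F=L$, and $\partial F=\tau L\sqcup\tau^{-1}L$, with ratio $\frac12$.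

**Lemma 9.** With $C_0:=4/c_0$, we have $j_\Delta(x)\le C_0k_s$ for all $1\le x\le R_s$.

*Proof.*

**Step 1: a subgroup that looks like $W$.** Let $b'=\tau^{-k_s}b\tau^{k_s}$. Its $s$-th coordinate is $\delta_0(\beta_s)$, at the same site as that of $a$. Let $K=\langle a,b'\rangle$. As $a^2=b'^3=1$, there is a surjection $\pi:W\to K$ with $\alpha\mapsto a$ and $\beta\mapsto b'$. Reading coordinate $s$ at site $0$ is a homomorphism on $K$, and composed with $\pi$ it is $q_s$. Hence $\ker\pi\subset\ker q_s$ contains no nontrivial element of length at most $2R_s+2$. In particular, $\pi$ is injective on elements of length at most $R_s$: if $\pi(w)=\pi(w')$, then $w^{-1}w'\in\ker\pi$ has length at most $2R_s$.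

**Step 2: the inequality (2) survives in $K$ up to size $R_s$.** We claim
$$|aE\setminus E|+|b'E\setminus E|\ge c_0|E|\qquad\text{for nonempty }E\subset K\text{ with }|E|\le R_s. \tag{9}$$
Consider the graph on $K$ with edges $\{x,ax\}$ and $\{x,b'^{\pm1}x\}$. Let $E_1,E_2,\dots$ be the connected components of the graph induced on $E$. If $x\in E_l$ and $ax\in E$, then $ax\in E_l$. So $aE\setminus E=\bigsqcup_l(aE_l\setminus E_l)$, and similarly for $b'$. Hence we may assume that $E$ is connected. Right translations are automorphisms of the graph and preserve both sides of (9), so we may assume $e\in E$. Each $x\in E$ is joined to $e$ by a path in $E$ with at most $|E|-1$ steps, so $x=\pi(w_x)$ with $|w_x|\le R_s-1$.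

Let $\tilde E=\{w_x:x\in E\}$. Then $\pi:\tilde E\to E$ is a bijection. For $x,y\in E$ we have $ax=y$ if and only if $\alpha w_x=w_y$. Indeed, if $ax=y$, then $\alpha w_x$ and $w_y$ have length at most $R_s$ and the same image, so they agree; the converse follows by applying $\pi$. Hence $ax\in E$ if and only if $\alpha w_x\in\tilde E$, and $|aE\setminus E|=|\alpha\tilde E\setminus\tilde E|$. In the same way $|b'E\setminus E|=|\beta\tilde E\setminus\tilde E|$. Now (2) for $\tilde E$ gives (9).

**Step 3: back to $\Delta$.** Let $F\subset\Delta$ with $0<|F|\le R_s$. Left multiplication by $a$ and $b'$ preserves each right coset $Kg$. Applying (9) to each nonempty $(F\cap Kg)g^{-1}$ and summing gives $|aF\setminus F|+|b'F\setminus F|\ge c_0|F|$. On the other hand,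
$$|uvF\setminus F|\le|uvF\setminus uF|+|uF\setminus F|=|vF\setminus F|+|uF\setminus F| .$$
As $b'$ is a word of length $2k_s+1$ in $S$, we get $|b'F\setminus F|\le(2k_s+1)|\partial F|$. Also $|aF\setminus F|\le|\partial F|$. Thus $c_0|F|\le(2k_s+2)|\partial F|\le4k_s|\partial F|$. $\square$

*Structure of $\Delta$.* The kernel of $\Delta\to\mathbb Z$ is generated by the $a_z,b_z$ with $z\in\mathbb Z$. A finitely generated subgroup of it lies in $\langle a_z,b_z:-m\le z\le m\rangle$ for some $m$. This group is conjugate by $\tau^m$ into the group $L$ of Lemma 8 for any $s$ with $k_s-1\ge2m$, and $L$ is finite. So $\Delta$ is (locally finite)-by-$\mathbb Z$, hence amenable.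

## 9. Interleaving two staircases

Lemmas 8 and 9 give a staircase with freedom in the choice of each step. We now run two staircases against each other. On the interval $[V_s,R_s]$ the profile of $\Lambda$ stays at level $k_s$, while the profile of $\Gamma$ climbs from level $k'_s$ to level $k'_{s+1}$. Both of these levels are far below $k_s$.

**Theorem 10 (answer to (b): no).** There are infinite finitely generated groups $\Gamma,\Lambda$, both (locally finite)-by-$\mathbb Z$, with $j_\Gamma=o(j_\Lambda)$, for which no pair $(f_\Gamma,f_\Lambda)$ satisfies the assumptions of Theorem A.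

*Proof.*

**Step 1: choice of the data.** Let $\Lambda$ be the group $\Delta$ with data $(k_s,R_s,G_s)$ and numbers $V_s$. Let $\Gamma$ be the group $\Delta$ with data $(k'_s,R'_s,G'_s)$ and numbers $V'_s$. Put $k'_1=1$. For $s=1,2,\dots$ choose successively:

1. $k'_{s+1}>k'_s$ with $k'_{s+1}\ge s\,k'_s$;
2. $k_s\ge s\,k'_{s+1}$, and also $k_s>k_{s-1}$ if $s\ge2$; now $V_s$ is determined, since $G_1,\dots,G_{s-1}$ are known;
3. $R'_s\ge V_s$, with $R'_s>R'_{s-1}$ if $s\ge2$, and a corresponding $G'_s$; now $V'_{s+1}$ is determined, since $k'_{s+1}$ and $G'_1,\dots,G'_s$ are known;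
4. $R_s\ge\max(V_s,V'_{s+1})$ and a corresponding $G_s$.

**Step 2: $j_\Gamma=o(j_\Lambda)$.** We have $R'_s\ge V_s\ge k_s\to\infty$. Let $R'_s<x\le R'_{s+1}$. Lemma 9 for $\Gamma$ at index $s+1$ gives $j_\Gamma(x)\le C_0k'_{s+1}\le C_0k_s/s$. Lemma 8 for $\Lambda$ gives $j_\Lambda(x)\ge k_s/2$, since $x>R'_s\ge V_s$. So $j_\Gamma(x)/j_\Lambda(x)\le2C_0/s$, which tends to $0$.

**Step 3: bad scales.** Put $x_s=V_s$ and $y_s=R_s$, so that $x_s\le y_s$ and $x_s\to\infty$. Then

- $j_\Lambda(y_s)\le C_0k_s\le2C_0\,j_\Lambda(x_s)$, by Lemmas 9 and 8 for $\Lambda$;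
- $j_\Gamma(x_s)\le C_0k'_s$, by Lemma 9 for $\Gamma$, since $x_s=V_s\le R'_s$;
- $j_\Gamma(y_s)\ge\frac12k'_{s+1}\ge\frac s2k'_s$, by Lemma 8 for $\Gamma$, since $y_s=R_s\ge V'_{s+1}$.

The last two lines give
$$j_\Gamma(y_s)\ge\frac s{2C_0}\,j_\Gamma(x_s). \tag{10}$$

**Step 4: conclusion.** Taking $|E|=1$ in (2) shows $c_0\le2$, so $2C_0\ge1$. If an admissible pair existed, Theorem 6 would give $(\ast)$. With $C=2C_0$, the first line of Step 3 would give $j_\Gamma(y_s)\le K_{2C_0}\,j_\Gamma(x_s)$ for all $s$, contradicting (10). Both groups are (locally finite)-by-$\mathbb Z$ by Section 8. $\square$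

## 10. Plateaus against stronger forms of (H1)

One might hope that a gap much larger than $j_\Gamma=o(j_\Lambda)$ forces an admissible pair to exist. It does not, because $k_s$ is chosen after $k'_{s+1}$ and can be as large as we like. Likewise $k'_{s+1}$ can be as large as we like compared with $k'_s$.

**Theorem 11 (no strengthening of (H1) helps).** Let $\varphi,\psi:(0,\infty)\to(0,\infty)$ be non-decreasing, with $\varphi$ unbounded. There are finitely generated (locally finite)-by-$\mathbb Z$ groups $\Gamma,\Lambda$, with the generating sets of Section 8, and $x_s\le y_s$ with $x_s\to\infty$, such that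
$$j_\Gamma=o(j_\Lambda),\quad j_\Gamma=o(\varphi\circ j_\Lambda),\quad j_\Lambda(y_s)\le2C_0\,j_\Lambda(x_s),\quad j_\Gamma(y_s)\ge\psi(j_\Gamma(x_s)),\quad\frac{j_\Gamma(y_s)}{j_\Gamma(x_s)}\to\infty .$$
In particular no pair $(f_\Gamma,f_\Lambda)$ satisfies the assumptions of Theorem A.

*Proof.* In Step 1 of the proof of Theorem 10, require in addition $k'_{s+1}\ge2\psi(C_0k'_s)$ in item 1 and $\varphi(k_s/2)\ge s\,k'_{s+1}$ in item 2. The first is possible because $k'_{s+1}$ has no upper constraint, and the second because $\varphi$ is non-decreasing and unbounded. All the conclusions of Steps 2 and 3 remain valid. They give $j_\Gamma=o(j_\Lambda)$, the bound on $j_\Lambda(y_s)$, and, by (10), $j_\Gamma(y_s)/j_\Gamma(x_s)\to\infty$. As in Step 4, $(\ast)$ fails, so there is no admissible pair.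

For the second relation, let $R'_s<x\le R'_{s+1}$. As in Step 2, $j_\Gamma(x)\le C_0k'_{s+1}$ and $j_\Lambda(x)\ge k_s/2$, so
$$j_\Gamma(x)\le C_0k'_{s+1}\le\frac{C_0}s\,\varphi(k_s/2)\le\frac{C_0}s\,\varphi(j_\Lambda(x)).$$
For the fourth relation, $j_\Gamma(x_s)\le C_0k'_s$ and $\psi$ is non-decreasing, so
$$j_\Gamma(y_s)\ge\tfrac12k'_{s+1}\ge\psi(C_0k'_s)\ge\psi(j_\Gamma(x_s)). \qquad\square$$
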